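# Positive magnetic curvature and the contact property on the two-sphere

## 1. The contact property under positive magnetic curvature: a guess and three tests

Put a charged particle on a curved two-sphere, under a magnetic field that never vanishes, and look at all motions of one fixed speed $m$. There is a curvature function attached to this speed, which combines the Gaussian curvature with the field. If it is positive everywhere, nearby trajectories bend toward each other, and one would guess that the three-dimensional energy level then has a contact form adapted to the dynamics. This guess appears as a conjecture in Gabriele Benedetti, "The contact property for magnetic flows on surfaces", arXiv:1805.04916 (2018). We fix the terms, state the guess, and test it.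

**The magnetic system.** Let $g$ be a Riemannian metric on $S^2$ and $\sigma$ a nowhere vanishing $2$-form. Then $(S^2,g,\sigma)$ is called a symplectic magnetic system. Orient $S^2$ so that $\sigma=f\mu$ with $\mu$ the area form and $f>0$. Let $\imath$ be the rotation by $+\pi/2$ in the tangent planes, $K$ the Gaussian curvature, $\pi:TS^2\to S^2$ the projection. On $TS^2$ put $E(x,v)=\frac12g_x(v,v)$, $\lambda_{(x,v)}(\zeta)=g_x(v,d\pi(\zeta))$, and $\omega_\sigma=d\lambda-\pi^*\sigma$, which is symplectic. The vector field $X$ with $\iota_X\omega_\sigma=-dE$ generates the magnetic flow. Its trajectories are the curves $(\gamma,\dot\gamma)$ with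
$$\nabla_{\dot\gamma}\dot\gamma=f(\gamma)\,\imath\dot\gamma .$$
For $m>0$ the level $\Sigma_m=\{|v|=m\}$ is invariant. We write $u=v/m$ and $\kappa=f/m$. In arc length, the equation reads $\nabla_uu=\kappa\,\imath u$: the trajectories of speed $m$ are the curves whose geodesic curvature is $\kappa$. We let $F$ be the vector field on $\Sigma_m$ that runs along them at unit speed on $S^2$, so $X=mF$.

**Contact type.** $\Sigma_m$ is of contact type if there is a $1$-form $\tau$ on $\Sigma_m$ with $d\tau=\omega_\sigma|_{\Sigma_m}$ and $\tau(X)$ nowhere zero. Since $\iota_X\omega_\sigma=-dE$ vanishes on $\Sigma_m$, the field $X$ spans the kernel of $d\tau$, so this says exactly that $\tau\wedge d\tau$ is a volume form.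

**Magnetic curvature.** For $(x,v)\in\Sigma_m$,
$$K_m(x,v)=m^2K(x)-df_x(\imath v)+f(x)^2=m^2\big(K-d\kappa(\imath u)+\kappa^2\big).$$
It is positive if $K_m>0$ at every point of $\Sigma_m$. If $f\equiv1$, then $K_m=m^2K+1$.

**Conjecture.** If $(S^2,g,\sigma)$ is a symplectic magnetic system and $K_m>0$ on $\Sigma_m$ for some $m>0$, then $\Sigma_m$ is of contact type for this $m$.

To test this we need primitives of $\omega_\sigma|_{\Sigma_m}$, and for these we need the connection form. In a local positive orthonormal frame write $\nabla e_1=\alpha\,e_2$, $\nabla e_2=-\alpha\,e_1$, and $v=m(\cos\xi\,e_1+\sin\xi\,e_2)$. Put $\psi=d\xi+\pi^*\alpha$. If the frame is turned by an angle $\vartheta$, then $\xi$ becomes $\xi-\vartheta$ and $\alpha$ becomes $\alpha+d\vartheta$, so $\psi$ is a globally defined smooth $1$-form on $\Sigma_m$. It satisfies $d\psi=-K\pi^*\mu$ (because $d\alpha=-K\mu$). Along the tangent lift of a unit-speed curve, $\nabla_uu=(\xi'+\alpha(u))\,\imath u$, so $\psi$ measures geodesic curvature. In particular $\psi(F)=\kappa$.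

Let $A=\int_{S^2}\sigma$. By Gauss–Bonnet $\int K\mu=4\pi$, so $\sigma-\frac A{4\pi}K\mu$ has integral zero and equals $d\theta$ for some $1$-form $\theta$ on $S^2$. Then
$$\tau_0=\lambda+\tfrac A{4\pi}\psi-\pi^*\theta \tag{1}$$
is a primitive: $d\tau_0=d\lambda-\frac A{4\pi}K\pi^*\mu-\pi^*\sigma+\frac A{4\pi}K\pi^*\mu=\omega_\sigma$. Since $\lambda(F)=g(mu,u)=m$ and $\psi(F)=f/m$,
$$\tau_0(X)=m\,\tau_0(F)=m^2+\tfrac A{4\pi}f-m\,\theta(u). \tag{2}$$

*Test 1: the round sphere of radius $\rho$, $f\equiv1$.* Here $K=\rho^{-2}$, $A/4\pi=\rho^2$, and $\sigma=\frac A{4\pi}K\mu$, so we may take $\theta=0$. Then $\tau_0(X)=m^2+\rho^2=\rho^2K_m$, which is positive. The guess holds.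

*Test 2: $f=aK$ with $a>0$, $K>0$.* Then $A=4\pi a$, again $\theta=0$ works, and $\tau_0(X)=m^2+af>0$. The guess holds for every $m$.

*Test 3: very small and very large speed.* Let $|\theta|_{\max}$ be the maximum of $|\theta|$ on $S^2$. For fixed $g$, $\sigma$, $\theta$ the expression (2) is positive for $m$ small (the middle term is bounded below) and for $m$ large (the first term wins). Looking at (2) as a quadratic in $m$, it is positive for all $m$ if $|\theta|_{\max}^2<\frac A\pi\min f$. If the guess fails, then it fails at intermediate speed, with $f$ far from proportional to $K$.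

So the guess looks sound. Nevertheless:

**Theorem 1.** There is a rotationally symmetric smooth metric $g$ on $S^2$ with $K>0$ everywhere such that, for $f\equiv1$ ($\sigma=\mu$) and $m=1$, the level $\Sigma_1$ is not of contact type. Here $K_1=K+1>1$, so the magnetic curvature is positive. For any other $m>0$, the metric $m^2g$ with $f\equiv1$ gives $K_m>1$ and $\Sigma_m$ not of contact type.

The conjecture is therefore false. Theorem 1 is proved in Sections 2, 3, 5, 6, 7. Two complements, Theorems 2 and 3, are in Sections 4 and 8: the first explains why the obstruction cannot come from the simplest closed orbits, the second decides the contact property on spheres of revolution with $K_m>0$.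

## 2. Spheres of revolution: equations, conserved quantity, global primitive

**Admissible profiles.** An admissible profile is a smooth $r:[s_0,s_1]\to[0,\infty)$, positive inside, zero at the endpoints, extending smoothly as an odd function about each endpoint, with $r'(s_0)=1$ and $r'(s_1)=-1$. Then $g=ds^2+r^2d\varphi^2$ is a smooth metric on $S^2$ with $K=-r''/r$. For example, $r=\sin s$ on $[0,\pi]$ gives the unit sphere.

Orient by $\mu=r\,ds\wedge d\varphi$. With $e_1=\partial_s$, $e_2=\partial_\varphi/r$ we have $\imath e_1=e_2$. Let $f=f(s)>0$ be smooth on $S^2$, and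
$$h(s)=\int_{s_0}^s\kappa r,\qquad H=h(s_1),\qquad\text{so } A=2\pi mH .$$
Away from the poles $(s,\varphi,\xi)$ are coordinates on $\Sigma_m$.

**Equations of motion.** We have $\nabla_{e_1}e_i=0$, $\nabla_{e_2}e_1=\frac{r'}re_2$, $\nabla_{e_2}e_2=-\frac{r'}re_1$, that is, $\alpha=r'd\varphi$ (check: $d\alpha=r''ds\wedge d\varphi=-K\mu$). So $\nabla_uu=(\xi'+\frac{r'}r\sin\xi)\,\imath u$, and $F$ is
$$s'=\cos\xi,\qquad \varphi'=\frac{\sin\xi}r,\qquad \xi'=\kappa-\frac{r'}r\sin\xi. \tag{3}$$
The function $I=r\sin\xi-h$ is conserved: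
$$I'=r'\cos\xi\sin\xi+r\cos\xi\Big(\kappa-\frac{r'}r\sin\xi\Big)-\kappa r\cos\xi=0 .$$
It is smooth on all of $\Sigma_m$, since $r\sin\xi=g(u,\partial_\varphi)$. It equals $0$ on the fiber over $s_0$ and $-H$ on the fiber over $s_1$.

**A global primitive.** Put
$$\tau_1=\cos\xi\,ds+r\sin\xi\,d\varphi-h\,d\varphi+\tfrac H2(d\xi+d\varphi). \tag{4}$$
We claim that $m\tau_1$ is a smooth primitive of $\omega_\sigma|_{\Sigma_m}$. Off the poles, $\lambda=m(\cos\xi\,ds+r\sin\xi\,d\varphi)$ and $d(mh\,d\varphi)=fr\,ds\wedge d\varphi=\sigma$, so $d(m\tau_1)=\omega_\sigma$. For smoothness at the polar fibers, insert $\psi=d\xi+r'd\varphi$: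
$$m\tau_1=\lambda+\tfrac{mH}2\,\psi-\pi^*\theta,\qquad \theta=m\Big(h-\tfrac H2(1-r')\Big)d\varphi .$$
The forms $\lambda$ and $\psi$ are smooth everywhere. About either pole the function $h-\frac H2(1-r')$ extends smoothly as an even function: $r'$ is even because $r$ is odd, and $h$ is even because $h'=\kappa r$ is odd. It vanishes at $s_0$ (there $h=0$, $r'=1$) and at $s_1$ (there $h=H$, $r'=-1$). So near a pole, with $\rho$ the distance to it, $\theta=\rho^2\cdot(\text{smooth even function of }\rho)\,d\varphi$, and $\rho^2d\varphi=\pm(x\,dy-y\,dx)$ in the coordinates $x=\rho\cos\varphi$, $y=\pm\rho\sin\varphi$. Hence $\theta$ is smooth. (As $mH/2=A/4\pi$, the form $m\tau_1$ is just (1) with a rotation invariant $\theta$.)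

Since $\Sigma_m\cong\mathbb{RP}^3$ has $H^1(\Sigma_m;\mathbb R)=0$, every primitive has the form
$$\tau=m\tau_1+dU,\qquad U\in C^\infty(\Sigma_m). \tag{5}$$

**The integrand.** From (3) and (4), $\tau_1(F)=\cos^2\xi+\sin^2\xi-h\varphi'+\frac H2(\xi'+\varphi')$. On $\{I=c\}$, off the poles, $h\varphi'=(r\sin\xi-c)\frac{\sin\xi}r=\sin^2\xi-c\varphi'$. Therefore
$$\tau_1(F)=\cos^2\xi+\tfrac H2\,\xi'+\Big(c+\tfrac H2\Big)\varphi'. \tag{6}$$

## 3. A thin capsule, and averages over gyrating orbits

The sensible first approach to a proof of the conjecture is to check the sign of the primitive at hand. Take $f\equiv1$, $m=1$, so $\kappa\equiv1$. By (3) and (4),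
$$\tau_1(F)=1+\frac H2+\frac{\sin\xi}r\Big(\frac H2(1-r')-h\Big).$$
Let the surface be a capsule: a flat cylinder $r=r_0$ on $[0,L]$ with two smooth caps of nonnegative curvature, of a shape independent of $L$ (such caps are written down in Section 6). Then $K_1\ge1$. At $s=0$, $\sin\xi=-1$ we get
$$\tau_1(F)=1+\frac{h(0)}{r_0}-\frac H2\Big(\frac1{r_0}-1\Big).$$
Here $h(0)$ is fixed and $H=\mathrm{const}+r_0L$. If $r_0<1$ and $L$ is large, this is negative, although at $\sin\xi=+1$ the same expression has the positive value $1-\frac{h(0)}{r_0}+\frac H2(1+\frac1{r_0})$ for large $L$. So pointwise checking of this primitive stops here.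

But this decides nothing, because of the freedom of $U$ in (5). Inside the cylinder the trajectories are unit circles $s=s_c+\sin\xi$, $\xi=t$. There $h=h(s_c)+r_0\sin\xi$, so
$$\int_0^{2\pi}\tau_1(F)\,dt=2\pi+\pi H+\int_0^{2\pi}\frac{\sin\xi}{r_0}\Big(\frac H2-h(s_c)-r_0\sin\xi\Big)d\xi=\pi+\pi H>0 .$$
The negative values average out along the orbit. What no choice of $U$ can alter is a long-time average of $\tau_1(F)$. So to disprove the conjecture we want two orbits whose averages have opposite signs. The next two lemmas make this usable for orbits that turn around like the circles above, but may drift in $\varphi$ after each turn.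

**Lemma 1 (gyrating orbits; $\kappa\equiv1$).** Suppose $s:[-\frac\pi2,\frac{3\pi}2]\to(s_0,s_1)$ solves
$$\frac{ds}{d\xi}=\frac{\cos\xi}{1-\frac{r'}r(s)\sin\xi},\qquad |r'/r|<1\ \text{ along } s(\cdot). \tag{7}$$
Then $s(\frac{3\pi}2)=s(-\frac\pi2)=:s_-$, so $s$ extends $2\pi$-periodically. It yields a trajectory on which $(s,\xi\bmod2\pi)$ is periodic in $t$ with some period $T$, and over one period
$$\mathcal A:=\int_0^T\tau_1(F)\,dt=\int_{-\pi/2}^{3\pi/2}\frac{\cos^2\xi\,d\xi}{1-\frac{r'}r\sin\xi}+\pi H+\Big(c+\frac H2\Big)\Delta\varphi, \tag{8}$$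
$$\Delta\varphi=\int_{-\pi/2}^{3\pi/2}\frac{\sin\xi\,d\xi}{r-r'\sin\xi},\qquad c=-r(s_-)-h(s_-).$$

*Proof.* The function $\tilde s(\xi)=s(\pi-\xi)$ satisfies $\tilde s'(\xi)=-s'(\pi-\xi)=\cos\xi/(1-\frac{r'}r(\tilde s)\sin\xi)$, because $\cos(\pi-\xi)=-\cos\xi$ and $\sin(\pi-\xi)=\sin\xi$. So $\tilde s$ also solves (7), and it agrees with $s$ at $\xi=\pi/2$. By uniqueness $\tilde s=s$, and $\xi=\frac{3\pi}2$ gives $s(\frac{3\pi}2)=s(-\frac\pi2)$. As (7) is $2\pi$-periodic in $\xi$, the solution extends periodically. Define $t$ by $dt=d\xi/(1-\frac{r'}r\sin\xi)$, which is an increasing reparametrization, and $\varphi=\int\frac{\sin\xi}r\,dt$. Then (3) holds with $\kappa=1$, and $T$ is the $t$-length of one $\xi$-period. The constant $c$ is the value of $I$ at $\xi=-\frac\pi2$. Now integrate (6) with $\Delta\xi=2\pi$. $\square$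

**Lemma 2.** If $\Sigma_m$ is of contact type, then the numbers $\mathcal A$ of all trajectories as in Lemma 1 are nonzero and have the same sign.

*Proof.* Let $\tau=m\tau_1+dU$ be a primitive with $\tau(X)=m\tau(F)$ nowhere zero. Since $\Sigma_m$ is compact and connected, there is $\epsilon>0$ with $\tau(F)\ge\epsilon$ everywhere or $\tau(F)\le-\epsilon$ everywhere. Along a trajectory of Lemma 1, $\tau_1(F)$ depends only on $(s,\xi)$, hence is $T$-periodic, and $\int_0^{nT}dU(F)\,dt$ is a difference of two values of the bounded function $U$. So $\int_0^{nT}\tau(F)\,dt=nm\mathcal A+O(1)$. Divide by $nT$ and let $n\to\infty$: $m\mathcal A/T\ge\epsilon$ in the first case, $\le-\epsilon$ in the second. The case is the same for all trajectories. $\square$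

## 4. Simple closed orbits have action above $A/2$

Where should one look for a negative average? The first candidates are closed orbits that project to simple closed curves. This section shows that they never help. It is not used in the proof of Theorem 1, but it explains why the orbits there are more complicated.

**Theorem 2.** If $f>0$ and $K_m>0$, every simple closed orbit $\gamma$ on $\Sigma_m$ with left disc $D$ satisfies $\sigma(D)<m\,\ell(\gamma)$. Its action $\int\tau$, for any primitive $\tau$ of $\omega_\sigma|_{\Sigma_m}$, is $m\ell(\gamma)+\frac A2-\sigma(D)>\frac A2$. So simple closed orbits never obstruct the contact property.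

Here $\ell$ is length, and there is no symmetry assumption. Parametrize $\gamma$ by arc length with unit tangent $u$; its curvature is $\kappa=f/m$, and $D$ is the disc on its left.

**Step 1: compare parallel curves with the field.** The purpose is a bound for $\kappa$ integrated along normal geodesics. For $z\in\gamma$ let $\eta_z(t)=\exp_z(t\,\imath u)$, and let $u(t)$ be the unit vector at $\eta_z(t)$ with $\imath u(t)=\eta_z'(t)$; it is parallel along $\eta_z$. The variation field $\partial_z\eta_z(t)$ is a Jacobi field of the form $y_z(t)u(t)$ with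
$$y''+K(\eta_z)\,y=0,\qquad y(0)=1,\qquad y'(0)=-\kappa(z),$$
the last because $\nabla_u(\imath u)=\imath\nabla_uu=-\kappa u$. So $y_z$ is the Jacobian of $(z,t)\mapsto\eta_z(t)$. Let $t_f(z)\in(0,\infty]$ be its first positive zero. For $0\le t<t_f$ put $k=-y'/y$. Then $k'=K+k^2$, $k(0)=\kappa(z)$, and along $\eta_z$
$$(k-\kappa)'=K+k^2-d\kappa(\imath u)=\frac{K_m(\eta_z,mu)}{m^2}+(k-\kappa)(k+\kappa).$$
Wherever $k=\kappa$, the derivative of $k-\kappa$ is positive. At $t=0$ we have $k-\kappa=0$, so $k-\kappa$ becomes positive at once. A first later zero would need derivative $\le0$ there, which is impossible. Hence $k>\kappa$, that is $-y'>\kappa y$, on $(0,t_f)$. With $d=\operatorname{diam}(S^2,g)$ and $t_*=\min(t_f,d)$,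
$$\int_0^{t_*}\kappa y\,dt<\int_0^{t_*}(-y')\,dt=1-y(t_*)\le1. \tag{9}$$

**Step 2: cover $D$ by normal geodesics.** The purpose is to turn (9) into an area bound. Let $x\in\operatorname{int}D$. A minimizing geodesic from $x$ to the compact set $\gamma$ meets $\gamma$ only at its end $z$, so it stays in $D$; it meets $\gamma$ orthogonally there, and, read backward, it leaves $z$ into $D$, in the direction $\imath u$. So $x=\eta_z(t)$ with $t\le d$. A geodesic leaving $\gamma$ orthogonally does not minimize the distance to $\gamma$ past its first focal point, hence $t\le t_f(z)$. Let $E_0=\{(z,t):0\le t\le\min(t_f(z),d)\}$. The zeros of $y_z$ are simple, so $E_0=\{(z,t):0\le t\le d,\ y_z\ge0\text{ on }[0,t]\}$, which is closed. The image of $E_0$ covers $\operatorname{int}D$. By the area formula (the points with $t=t_f$ have Jacobian $0$ and contribute nothing), and as $\kappa>0$, (9) gives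
$$\int_D\kappa\,\mu\le\int_\gamma\int_0^{t_*(z)}\kappa y_z\,dt\,dz<\ell(\gamma).$$
Multiplying by $m$ gives $\sigma(D)<m\ell(\gamma)$.

**Step 3: compute the action.** Any primitive differs from $\tau_0$ of (1) by an exact form, so we integrate $\tau_0$ over the lift of $\gamma$. The term $\lambda$ gives $m\ell$. By Gauss–Bonnet $\psi$ gives $\int_\gamma\kappa\,dt=2\pi-\int_DK\mu$. By Stokes $\theta$ gives $\sigma(D)-\frac A{4\pi}\int_DK\mu$. The sum is
$$m\ell+\tfrac A{4\pi}\Big(2\pi-\int_DK\mu\Big)-\sigma(D)+\tfrac A{4\pi}\int_DK\mu=m\ell+\tfrac A2-\sigma(D)>\tfrac A2 .\qquad\blacksquare$$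

## 5. Drift across the bend from a cone to a cylinder

We return to $f\equiv1$, $m=1$, $\kappa\equiv1$ and look for gyrating orbits. Write (8) as
$$\mathcal A=H\Big(\pi+\frac{\Delta\varphi}2\Big)+\big[C_0+c\,\Delta\varphi\big],\qquad C_0=\int_{-\pi/2}^{3\pi/2}\frac{\cos^2\xi\,d\xi}{1-\frac{r'}r\sin\xi}. \tag{10}$$
This is the key to the construction. The bracket and $\Delta\varphi$ involve the surface only up to the orbit (recall $h(s)=\int_{s_0}^sr$), while $H$ involves the whole area. If one finds an orbit that drifts backward by more than a full turn, $\Delta\varphi<-2\pi$, then $\mathcal A$ becomes negative when we add enough area far to the right of the orbit.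

How can $\Delta\varphi$ be large? Equation (7) contains only $r'/r$, which does not change when $r$ is multiplied by a constant $r_0$, while $\Delta\varphi$ is multiplied by $1/r_0$. So *any* backward drift, however small, becomes less than $-2\pi$ on a thin enough surface. It remains to find a drift of negative sign.

On a cylinder there is none, by Section 3. Nor is there any on a flat cone $r=p(s-q)$, for a unit circle that leaves the apex outside: with $\rho=s-q$ and angle $p\varphi$ as polar coordinates the cone is locally the Euclidean plane, the circle closes up there, and the polar angle returns to its value. So the orbit must cross curvature. We let it cross a slight bend from a cone into a cylinder, with the bend in its right half.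

**Step 1: the band.** The purpose is a bent profile of order-one width on which the drift can be computed. Let $\beta\ge0$ be smooth, supported in $[\frac14,\frac34]$, $\int\beta=1$, and $s^*=\int t\beta(t)\,dt\in[\frac14,\frac34]$. Let
$$b(s)=-\int_s^\infty(t-s)\beta(t)\,dt .$$
Then $b'(s)=\int_s^\infty\beta\in[0,1]$ and $b''=-\beta$. Also $b=0$ for $s\ge\frac34$ and $b=s-s^*$ for $s\le\frac14$. Put $R=R_\delta=1+\delta b$. For $|\delta|\le\frac1{20}$ and $s\in[-2,2]$ we have $|b|\le3$, so $R\ge0.85$ and $|R'/R|\le0.05/0.85<\frac1{10}$.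

**Step 2: the sign of the drift.** The purpose is to show that for small $\delta>0$ the orbit starting at $s=-1$ drifts backward. Consider (7) with $r'/r$ replaced by $R'/R$ and $s(-\frac\pi2)=-1$. For $\delta=0$ the solution is $s=\sin\xi$. By smooth dependence on parameters, for small $|\delta|$ the solution $s_\delta$ exists on $[-\frac\pi2,\frac{3\pi}2]$, stays in $(-2,2)$ and is $C^1$ in $\delta$. Let
$$J(\delta)=\int_{-\pi/2}^{3\pi/2}\frac{\sin\xi\,d\xi}{R-R'\sin\xi}\Big|_{s=s_\delta(\xi)} .$$
At $\delta=0$ the integrand is $\sin\xi$, whatever $s$ is. Hence $J(0)=0$, and the variation of $s_\delta$ does not enter $J'(0)$; only the explicit $\delta$ does: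
$$J'(0)=\int_{-\pi/2}^{3\pi/2}\sin\xi\,\big(\sin\xi\,b'(\sin\xi)-b(\sin\xi)\big)\,d\xi=2\int_{-1}^1\frac{s\,(sb'-b)}{\sqrt{1-s^2}}\,ds ,$$
where each of the two half-turns, with $s=\sin\xi$, gives one copy of the last integral. Integrate by parts, with antiderivative $-\sqrt{1-s^2}$ of $s/\sqrt{1-s^2}$ (zero at $\pm1$) and $(sb'-b)'=sb''$:
$$J'(0)=2\int_{-1}^1s\sqrt{1-s^2}\;b''\,ds=-2\int s\sqrt{1-s^2}\,\beta\,ds<0 ,$$
because $\beta$ lives in $[\frac14,\frac34]$. Fix $\delta\in(0,\frac1{20}]$ such that $s_\delta$ exists with values in $(-2,2)$ and $J:=J(\delta)<0$.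

A picture for the sign: with $s=\sin\xi$, the denominator $R-sR'$ is the height at $0$ of the tangent line to the graph of $R$ at $s$. Its derivative $-sR''=\delta s\beta$ is $\ge0$, so it is larger in the right half, where $\varphi$ moves forward, than in the left half, where $\varphi$ moves backward. Forward motion is slowed, and to first order the net drift is backward.

**Step 3: thinness.** The purpose is to amplify the drift past a full turn. Fix
$$0<r_0<\min\{1,|J|/2\pi\},\qquad p=r_0\delta\in(0,1).$$
If $r=r_0R_\delta$ on $[-2,2]$, then $s_\delta$ solves (7) and has $\Delta\varphi=J/r_0<-2\pi$.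

## 6. A long thin surface with $K\ge0$ and actions of both signs

**Step 4: the profile.** The purpose is to complete the band to a sphere with $K\ge0$: a thin cone with rounded tip on the left, a thin cylinder of length about $L$ and a cap on the right.

Let $\chi:[0,\infty)\to[0,1]$ be smooth and nonincreasing, $\chi=1$ on $[0,\frac12]$, $\chi=0$ on $[1,\infty)$. Put $a=\int_0^1\chi(x)\cos x\,dx>0$. For $\alpha_0\in[0,1)$ let
$$q_{\alpha_0}(y)=\int_0^y\big(\alpha_0+(1-\alpha_0)\chi(x)\cos x\big)\,dx .$$
Then:

* $q_{\alpha_0}''=(1-\alpha_0)(\chi'\cos-\chi\sin)\le0$, since $\cos,\sin\ge0$ on $[0,1]$ and $\chi=\chi'=0$ beyond;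
* $q_{\alpha_0}(y)=\alpha_0y+(1-\alpha_0)\sin y$ for $y\le\frac12$, which is odd at $0$ with slope $1$;
* $q_{\alpha_0}(y)=\alpha_0y+(1-\alpha_0)a$ for $y\ge1$;
* $q_{\alpha_0}(y)>0$ for $y>0$, since the integrand is nonnegative, and positive on $[0,\frac12]$.

Choose $\mu_0\in(0,1]$ with $\mu_0(1-p)a/p\le\frac1{2\delta}$ and set
$$s_0=s^*-\frac1\delta+\frac{\mu_0(1-p)a}p,\qquad\text{so}\quad s_0+\mu_0\le\tfrac34-\tfrac1{2\delta}+1\le\tfrac34-10+1<-8 .$$
For $L\ge2$ put $s_1=2+L+r_0/a$ and define
$$r(s)=\begin{cases}\mu_0\,q_p\big((s-s_0)/\mu_0\big)& s_0\le s\le\frac14,\\ r_0R_\delta(s)& s_0+\mu_0\le s\le2,\\ r_0&\frac34\le s\le2+L,\\ \frac{r_0}a\,q_0\big(a(s_1-s)/r_0\big)&2\le s\le s_1.\end{cases}$$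
We check the overlaps.

* On $[s_0+\mu_0,\frac14]$ the first line is $p(s-s_0)+\mu_0(1-p)a=p\big(s-s^*+\frac1\delta\big)=r_0\big(1+\delta(s-s^*)\big)$, which is $r_0R_\delta$ because $b=s-s^*$ there.
* On $[\frac34,2]$ we have $b=0$, so $r_0R_\delta=r_0$.
* On $[2,2+L]$ the argument $a(s_1-s)/r_0$ is at least $1$, so the last line is $\frac{r_0}a\cdot a=r_0$.

The function $r$ is positive inside: the first and last lines by positivity of $q_p,q_0$, and $R_\delta\ge0.85$ on $[\frac14,2]$. It is odd about each endpoint, with slopes $1$ and $-1$. So $r$ is an admissible profile. Each line has $r''\le0$ (in the second, $r''=-r_0\delta\beta$), so $K\ge0$.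

**Step 5: an orbit with positive action.** The function $s=3+\sin\xi$ takes values in $[2,4]\subset[2,2+L]$, where $r=r_0$ and $r'=0$. So it solves (7). Here $\Delta\varphi=\int\frac{\sin\xi}{r_0}d\xi=0$, and (8) gives
$$\mathcal A_+=\pi+\pi H>0 .$$

**Step 6: an orbit with negative action.** The function $s_\delta$ takes values in $(-2,2)\subset[s_0+\mu_0,2]$, where $r=r_0R_\delta$. So it solves (7), with $|r'/r|<\frac1{10}$, $s_-=-1$ and $\Delta\varphi=J/r_0<-2\pi$. Its action $\mathcal A_-$ is given by (10) with $c=-r(-1)-h(-1)$. The numbers $\Delta\varphi$, $C_0$, $c$ depend only on $r|_{[s_0,2]}$, hence not on $L$. On the other hand $H=\int_{s_0}^{s_1}r=\mathrm{const}+r_0L$, since the cap does not change shape with $L$. As $\pi+\frac{\Delta\varphi}2<0$, we get $\mathcal A_-\to-\infty$ as $L\to\infty$. Fix $L\ge2$ with $\mathcal A_-<0$.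

Now $\mathcal A_-<0<\mathcal A_+$, and Lemma 2 says that $\Sigma_1$ is not of contact type, although $K_1=K+1\ge1>0$. This already disproves the conjecture.

## 7. From $K\ge0$ to $K>0$, and from $m=1$ to every $m$

**Step 7: make the curvature positive.** The purpose is to reach $K>0$ without losing the two signs. Let $[a_1,b_1]=[s_0+\frac{\mu_0}2,\,s_1-\frac{r_0}{2a}]$. Let $\zeta$ be smooth with compact support in $(s_0,s_1)$ and $\zeta=-s^2$ near $[a_1,b_1]$. Put $r_\eta=r+\eta\zeta$ for small $\eta>0$. It is unchanged near the poles and, $r$ being bounded below on the support of $\zeta$, positive inside. So it is admissible.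

* On $[a_1,b_1]$: $r_\eta''=r''-2\eta\le-2\eta<0$, so $K>0$.
* On $[s_0,a_1]$, with $y=(s-s_0)/\mu_0\le\frac12$, the curvature of $r$ is $\frac{(1-p)\sin y}{\mu_0^2(py+(1-p)\sin y)}$. This is positive and tends to $(1-p)/\mu_0^2$ at the pole, so it is bounded below by a positive constant. On $[b_1,s_1]$, with $y=a(s_1-s)/r_0\le\frac12$, we have $r=\frac{r_0}a\sin y$, and the curvature is $a^2/r_0^2$. Since $\zeta$ vanishes near the poles, the curvature of $r_\eta$ converges uniformly to that of $r$ on these two intervals, so it is positive for small $\eta$.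

As $\eta\to0$, the solutions of (7) for $r_\eta$ with $s(-\frac\pi2)=-1$ and $s(-\frac\pi2)=2$ converge uniformly to those of Steps 6 and 5, by continuous dependence. The condition $|r_\eta'/r_\eta|<1$ persists along them, and all terms of (8), including $h$ and $H$, are continuous in $\eta$. So for small $\eta>0$ we still have $\mathcal A_-<0<\mathcal A_+$. By Lemma 2, $\Sigma_1$ is not of contact type, while $K>0$ everywhere and $K_1=K+1>1$.

**Step 8: other speeds.** Let $m>0$ and replace $g$ by $g_m=m^2g$, still with $f\equiv1$. The set $\{|v|_{g_m}=m\}$ is $\{|v|_g=1\}$. Both $\lambda$ and the area form are multiplied by $m^2$, so $\omega_\sigma$ is too; and so is $E$, so $X$ is unchanged. A primitive $\tau$ for $g$ corresponds to $m^2\tau$ for $g_m$, and the contact property is unchanged. Moreover $K_{g_m}=K_g/m^2$, so $K_m=m^2K_{g_m}+1=K_g+1>1$. This proves Theorem 1. $\blacksquare$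

**Consequence.** By compactness $K_m\ge(1+\varepsilon)f^2$ for some $\varepsilon>0$ in these examples. So no hypothesis $K_m\ge cf^2$ with $c\le1$ implies the contact property, even for constant $f$ and positively curved spheres of revolution.

## 8. An exact criterion on spheres of revolution

The gyrating orbits are in fact the only possible obstruction when everything is rotation invariant.

**Theorem 3.** Let $g=ds^2+r(s)^2d\varphi^2$ on $s\in[s_0,s_1]$, $f=f(s)>0$, $K_m>0$. Put $h(s)=\int_{s_0}^s\kappa r$, $H=h(s_1)$. For $c\in(-H,0)$ put $G=(c+h)/r$. Then $\{|G|\le1\}$ is an interval $[s_{\min},s_{\max}]\subset(s_0,s_1)$, and $\Sigma_m$ is of contact type if and only if for all $c\in(-H,0)$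
$$\mathcal A(c)=\pi H+2\int_{s_{\min}}^{s_{\max}}\!\sqrt{1-G^2}\,ds+(2c+H)\int_{s_{\min}}^{s_{\max}}\frac G{r\sqrt{1-G^2}}\,ds>0 .$$
In particular it is of contact type if $|\Delta\varphi(c)|\le2\pi$ for all such $c$, where $\Delta\varphi(c)=2\int_{s_{\min}}^{s_{\max}}\frac G{r\sqrt{1-G^2}}\,ds$.

For example, on a round sphere with constant $f$ the trajectories are circles. One that misses the poles winds $0$ or $\pm1$ times around them, and one period of $(s,\xi)$ is at most one tour of the circle. So $|\Delta\varphi(c)|\le2\pi$, in accordance with Test 1.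

**Step A: reduce to invariant measures.** The purpose is to replace the search for $U$ in (5) by a condition on averages. The criterion is due to McDuff, *Invent. Math.* 90 (1987). In the form used here: *there is a primitive $\tau$ with $\tau(F)>0$ if and only if $\int\tau_1(F)\,d\nu>0$ for every $F$-invariant Borel probability measure $\nu$ on $\Sigma_m$.*

If $\tau=m\tau_1+dU$ has $\tau(F)>0$, then $0<\int\tau(F)\,d\nu=m\int\tau_1(F)\,d\nu$, as $\int F(U)\,d\nu=0$ by invariance. Conversely, suppose no smooth $U$ makes $\tau_1(F)+F(U)>0$. Then the affine space $\{\tau_1(F)+F(U)\}$ misses the open convex cone $\mathcal C$ of positive functions in $C^0(\Sigma_m)$. By Hahn–Banach there is a nonzero continuous functional $\Lambda$ with $\sup\Lambda\le\inf_{\mathcal C}\Lambda$, the supremum over the affine space. Since $\mathcal C$ is a cone and the infimum is not $-\infty$, it is $0$. So $\Lambda\ge0$ on $\mathcal C$, and by Riesz, after scaling, $\Lambda$ is integration against a probability measure $\nu$, with $\int(\tau_1(F)+F(U))\,d\nu\le0$ for all $U$. Scaling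 $U$ by large positive and negative numbers gives $\int F(U)\,d\nu=0$ for all $U$. With $\phi_t$ the flow of $F$, $\frac d{dt}\int U\circ\phi_t\,d\nu=\int F(U\circ\phi_t)\,d\nu=0$, so $\nu$ is invariant; and $\int\tau_1(F)\,d\nu\le0$.

By ergodic decomposition it suffices to test ergodic measures. As $I$ is invariant and continuous, an ergodic measure is carried by one level $\{I=c\}$.

**Step B: monotonicity from $K_m>0$.** The purpose is to locate the turning points. Let $w=r'/r$, so $w'=-K-w^2$. Taking $u=\pm e_2$ in $K_m>0$, with $\imath e_2=-e_1$, gives $K\pm\kappa'+\kappa^2>0$, that is $K+\kappa^2-|\kappa'|>0$. Hence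
$$w'<\kappa^2-w^2-|\kappa'| .$$
Where $w=\kappa$ this gives $(w-\kappa)'<-|\kappa'|-\kappa'\le0$; where $w=-\kappa$ it gives $(w+\kappa)'<-|\kappa'|+\kappa'\le0$. As $w$ goes from $+\infty$ at $s_0$ to $-\infty$ at $s_1$, there are unique $s_a$, $s_b$ with $w(s_a)=\kappa(s_a)$ and $w(s_b)=-\kappa(s_b)$, and $w-\kappa$, $w+\kappa$ are positive before and negative after these points. Since $(r-h)'=r(w-\kappa)$ and $(-r-h)'=-r(w+\kappa)$:

* $r-h$ increases from $0$ on $[s_0,s_a]$ and decreases to $-H$ on $[s_a,s_1]$;
* $-r-h$ decreases from $0$ on $[s_0,s_b]$ and increases to $-H$ on $[s_b,s_1]$.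

In particular $(r-h)(s_a)>0$ and $(-r-h)(s_b)<-H$.

**Step C: levels $c>0$.** We show that they give positive averages. Such a level avoids the polar fibers, and on it $\sin\xi=(c+h)/r>0$. So $\xi$ is a smooth function with values in $(0,\pi)$ on a neighborhood of the level. Cut it off to a smooth function on $\Sigma_m$; by invariance $\int\xi'\,d\nu=0$. Also $\varphi'=\sin\xi/r>0$. By (6), $\int\tau_1(F)\,d\nu=\int[\cos^2\xi+(c+\frac H2)\varphi']\,d\nu>0$.

**Step D: the level $c=0$.** Again we want positivity; here orbits pass through the pole $s_0$ (the fiber over $s_1$ has $I=-H\ne0$). Off the polar fiber $\sin\xi=h/r>0$. By Step B, $r-h>0$ on $(s_0,s_a]$ and $r-h$ decreases afterward to $-H$. So $h/r=1$ at exactly one $s_{\max}\in(s_a,s_1)$, transversally, and the level lies over $[s_0,s_{\max}]$. The speed on $S^2$ is $1$, so an orbit leaves the polar fiber at once. As $h/r\to0$ at the pole, it leaves with $\xi=0$. It moves with $s'=\cos\xi=\sqrt{1-(h/r)^2}$ to $s_{\max}$ in finite time, since $1-h/r$ has a simple zero there. At $s_{\max}$ it has $\xi=\frac\pi2$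 and $\xi'=\kappa-w>0$, so it turns and comes back to the pole with $\xi=\pi$, in a total time $T_0$ which is the same for all orbits. By (6) with $c=0$, each loop contributes
$$\int\cos^2\xi\,dt+\frac H2\Big(\pi+\int\frac h{r^2}\,dt\Big)>0 ,$$
where $h/r^2$ is bounded near the pole. The values of $(s,\xi)$ as functions of the time since the last passage through the pole are the same for every loop, so along every orbit of the level $\tau_1(F)$ is $T_0$-periodic in $t$, and its integral over any window of length $T_0$ is this positive constant. By invariance,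
$$\int\tau_1(F)\,d\nu=\int\frac1{T_0}\int_0^{T_0}\tau_1(F)\circ\phi_t\,dt\,d\nu>0 .$$

**Step E: levels $c\le-H$.** These reduce to Steps C and D by exchanging the poles. Put $\hat s=s_0+s_1-s$, $\hat\varphi=-\varphi$, $\hat\xi=\xi+\pi$, $\hat h=H-h$, with $r$ and $\kappa$ transported. The orientation, $F$ and the hypotheses are preserved. Moreover
$$\hat\tau_1=\cos\xi\,ds+r\sin\xi\,d\varphi+(H-h)\,d\varphi+\tfrac H2(d\xi-d\varphi)=\tau_1,\qquad \hat I=-r\sin\xi-(H-h)=-H-I .$$
So $c\le-H$ becomes $\hat c=-H-c\ge0$.

**Step F: levels $-H<c<0$.** These are the gyrating orbits; we compute their average. On $[s_0,s_a]$ we have $r-h\ge0>c$, and on $[s_a,s_1]$ the function $r-h$ decreases to $-H<c$. So $r-h=c$ has exactly one solution $s_{\max}$, and $s_a<s_{\max}<s_1$. Likewise $-r-h\le-H<c$ on $[s_b,s_1]$, and $-r-h$ decreases from $0$ to below $-H$ on $[s_0,s_b]$. So $-r-h=c$ has exactly one solution $s_{\min}$, and $s_0<s_{\min}<s_b$. On $(s_0,s_1)$,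
$$G<-1\iff-r-h>c\iff s<s_{\min},\qquad G>1\iff r-h<c\iff s>s_{\max}.$$
The two conditions on $G$ exclude each other, so $s_{\min}\le s_{\max}$, and equality is excluded because $G(s_{\min})=-1$, $G(s_{\max})=1$. Hence $\{|G|\le1\}=[s_{\min},s_{\max}]$. From $G'=\kappa-wG$ we get $G'(s_{\min})=\kappa+w>0$ (as $s_{\min}<s_b$) and $G'(s_{\max})=\kappa-w>0$ (as $s_{\max}>s_a$). So the integrals in the theorem converge.

In the $(s,\xi)$-cylinder the level $\sin\xi=G$ is the union of the branches $\xi=\arcsin G$ and $\xi=\pi-\arcsin G$, joined at $s_{\min}$ (where $\xi=-\frac\pi2\equiv\frac{3\pi}2$) and at $s_{\max}$ (where $\xi=\frac\pi2$). It is one closed curve. An equilibrium of the $(s,\xi)$-system has $\cos\xi=0$ and $\kappa=w\sin\xi$, so it is $(s_a,\frac\pi2)$, where $I=(r-h)(s_a)>0$, or $(s_b,-\frac\pi2)$, where $I=(-r-h)(s_b)<-H$. Neither lies on our level. So the curve is one periodic orbit of the $(s,\xi)$-system, of finite period $T$. It runs along the first branch with $s$ increasing, as $\cos\xi>0$ there, then back along the second, and $\Delta\xi=2\pi$.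 Integrate (6) with $dt=ds/\cos\xi$, $\cos\xi=\pm\sqrt{1-G^2}$, $\sin\xi=G$:
$$\int_0^T\tau_1(F)\,dt=\int_0^T\cos^2\xi\,dt+\pi H+\Big(c+\frac H2\Big)\Delta\varphi,$$
with $\int_0^T\cos^2\xi\,dt=2\int_{s_{\min}}^{s_{\max}}\sqrt{1-G^2}\,ds$ and $\Delta\varphi=2\int_{s_{\min}}^{s_{\max}}\frac G{r\sqrt{1-G^2}}\,ds$. This is $\mathcal A(c)$. As $\tau_1(F)$ depends only on $(s,\xi)$, averaging over a period as in Step D gives $\int\tau_1(F)\,d\nu=\mathcal A(c)/T$ for every invariant probability measure on the level.

**Step G: the equivalence.** If $\mathcal A(c)>0$ for all $c\in(-H,0)$, then by Steps C to F all averages are positive, and Step A gives a primitive with $\tau(F)>0$. So $\Sigma_m$ is of contact type.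

Conversely, let $\Sigma_m$ be of contact type with primitive $\tau=m\tau_1+dU$. Then $\tau(F)$ has a constant sign. At $s=s_a$, $\xi=\frac\pi2$ we have $s'=\xi'=0$, so the latitude $s=s_a$ carries a closed orbit, with $I=(r-h)(s_a)>0$. By Step C its average of $\tau_1(F)$ is positive, and this average times $m$ is the average of $\tau(F)$. Hence $\tau(F)>0$, and by compactness $\tau(F)\ge\epsilon>0$. For $c\in(-H,0)$ integrate along an orbit on $\{I=c\}$ for $n$ periods, as in Lemma 2: $nm\mathcal A(c)+O(1)\ge\epsilon nT$, so $\mathcal A(c)>0$.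

Finally, $|c+\frac H2|<\frac H2$ for $c\in(-H,0)$. If $|\Delta\varphi(c)|\le2\pi$, then $(c+\frac H2)\Delta\varphi\ge-\pi H$, so $\mathcal A(c)\ge2\int_{s_{\min}}^{s_{\max}}\sqrt{1-G^2}\,ds>0$. $\blacksquare$
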